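# Hamiltonian paths whose pairwise unions contain $K_{2,4}$

## Creating a graph as the union of two Hamiltonian paths

All graphs are finite and simple, unless we explicitly speak of the infinite grid. Throughout, $V$ is a set of $n$ vertices and $[k]=\{1,\dots,k\}$.

**Definition (Hamiltonian path).** A Hamiltonian path on $V$ is a path in the complete graph on $V$ that visits every vertex exactly once. We write it $v_1v_2\dots v_n$. It has no direction: $v_1\dots v_n$ and $v_n\dots v_1$ are the same path. *Example.* On $\{1,2,3\}$ there are three: $123$, $132$, $213$. For $n\ge 2$ there are $n!/2$.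

**Definition ($G$-creating).** Two graphs $P,Q$ on $V$ are $G$-creating if $P\cup Q$, the graph on $V$ whose edges are those of $P$ together with those of $Q$, contains $G$ as a subgraph, not necessarily induced. *Example.* The paths $123$ and $132$ have edge sets $\{12,23\}$ and $\{13,23\}$. Their union is the triangle, so they are $K_3$-creating.

**Definition ($H_n(G)$).** $H_n(G)$ is the maximum size of a family of Hamiltonian paths of $K_n$ such that any two distinct members are $G$-creating. One path alone qualifies, so $H_n(G)\ge 1$. *Example.* Any two of the three paths on $\{1,2,3\}$ create the triangle, so $H_3(K_3)=3$.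

We use one monotonicity constantly:
$$G'\subseteq G\quad\Longrightarrow\quad H_n(G)\le H_n(G'),\tag{1}$$
because a union that contains $G$ contains $G'$.

**Definition ($K_{s,t}$).** $K_{s,t}$ is the complete bipartite graph with parts of sizes $s$ and $t$. *Example.* $K_{2,2}$ is the four-cycle $C_4$. In $K_{2,4}$ we call the two vertices of degree $4$ *hubs*; each of the other four vertices is adjacent to both hubs.

**Definition (level function).** A linear forest is a disjoint union of paths (single vertices allowed). A level function of $G$ is a map $h:V(G)\to\mathbb Z$ such that $|h(u)-h(v)|=1$ for every edge $uv$ and, for each $j\in\mathbb Z$, the edges between $h^{-1}(j)$ and $h^{-1}(j+1)$ form a linear forest.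

*Examples.* Going around $C_4$, the values $0,1,2,1$ give a level function: between levels $0,1$ there is a path with two edges, and likewise between levels $1,2$. A finite subgraph of the square grid $\mathbb Z^2$ has the level function $h(x,y)=x+y$: in the whole grid, the edges between levels $j$ and $j+1$ form one infinite zigzag path, and a finite subgraph of it is a linear forest. The graph $K_{2,3}$, with parts $\{a,b\}$ and $D$, has no level function. Indeed, $h(a)$ and $h(b)$ differ by $0$ or $2$, since $a$ and $b$ have a common neighbor. If they differ by $2$, all of $D$ lies on the middle level, and then $a$ has three edges between two consecutive levels. If $h(a)=h(b)$, two of the three vertices of $D$ lie on the same level and form a $C_4$ with $a,b$ between two consecutive levels.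

**Definition (pairwise reversing).** A family of permutations of $[n]$ is pairwise reversing if any two distinct members $\sigma,\tau$ admit $i\ne j$ with $\sigma(i)=\tau(j)$ and $\sigma(j)=\tau(i)$. *Example.* The identity and the transposition of $1$ and $2$ satisfy this with $i=1$, $j=2$. The identity and the $3$-cycle $1\mapsto2\mapsto3\mapsto1$ do not: we would need $i\neq j$ that the $3$-cycle exchanges.

## Is $H_n(K_{2,4})$ bounded by an exponential?

There are $n!/2$ Hamiltonian paths, more than any $C^n$ for large $n$. Suppose that any two members of a family must create a $K_{2,4}$. Can the family still be superexponentially large, or is it at most exponential? The following conjecture is taken from Gergely Harcos and Dániel Soltész, "New bounds on even cycle creating Hamiltonian paths using expander graphs", arXiv:1904.04601 (2019): *there is a constant $C>0$ such that $H_n(K_{2,4})\le C^n$ for all $n$.* We shall prove it, with $C=6$. These are the results of the lecture.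

**Theorem 1.** For all $n\ge2$,
$$2^{\lfloor (n-2)/4\rfloor}\le H_n(K_{2,4})\le 6^n .$$
Moreover $\lim_n H_n(K_{2,4})^{1/n}$ exists and lies in $[2^{1/4},6]$.

(For $n=1$ the upper bound reads $1\le 6$, so it holds for all $n$.)

**Theorem 2.** $H_n(K_{2,3})\le 3^n\binom{2n}{n}\le 12^n$. Consequently, for $1\le s\le t$: $H_n(K_{s,t})\ge\lfloor n/3\rfloor!$ if $(s,t)\in\{(1,1),(1,2),(1,3),(1,4),(2,2)\}$, and $H_n(K_{s,t})\le12^n$ in all other cases.

**Theorem 3.** (a) If $G$ has no level function, then $H_n(G)\le C_G^n$ for all $n$, where $C_G=(v+1)v^2/4$ and $v=|V(G')|$ for a connected component $G'$ of $G$ having no level function. (b) If $G$ is a finite subgraph of the square grid $\mathbb Z^2$, then $H_n(G)\ge n^{cn}$ for some $c=c(G)>0$ and all large $n$.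

**Corollary 4.** A pairwise reversing family of permutations of $[n]$ has at most $\binom{2n}{n}\le 4^n$ members.

## Small $n$ and small $G$ by hand

*Few vertices.* $K_{2,4}$ has six vertices, so $H_n(K_{2,4})=1$ for $n\le5$. For $n=6$ take
$$P=y_0\,a\,x\,b\,y_1\,z,\qquad Q=y_0\,b\,z\,a\,y_1\,x .$$
In $P$, $a$ is adjacent to $y_0,x$ and $b$ to $x,y_1$. In $Q$, $a$ is adjacent to $z,y_1$ and $b$ to $y_0,z$. In the union both $a$ and $b$ are adjacent to $y_0,y_1,x,z$. This is a $K_{2,4}$, so $H_6(K_{2,4})\ge2$.

*Stars.* A union of two paths has maximum degree at most $4$. So $H_n(K_{1,t})=1$ for $t\ge5$.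

*The triangle.* Color the vertices along each path alternately. There are at most $2^n$ colorings. If $P$ and $Q$ receive the same coloring, every edge of $P\cup Q$ joins different colors, so $P\cup Q$ is bipartite and contains no triangle. Hence different members of a $K_3$-creating family have different colorings, and $H_n(K_3)\le 2^n$.

*The four-cycle and small stars.* Here the number is superexponential. Let $m=\lfloor n/3\rfloor$, and take vertices $x_i,c_i,y_i$ $(1\le i\le m)$ plus at most two further vertices. For a permutation $\sigma$ of $[m]$ let
$$P_\sigma=x_1c_{\sigma(1)}y_1\;x_2c_{\sigma(2)}y_2\;\cdots\;x_mc_{\sigma(m)}y_m\cdots,$$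
with the remaining vertices in a fixed order at the end. If $\sigma\ne\tau$, choose $i$ with $\sigma(i)\ne\tau(i)$. Then $x_i\,c_{\sigma(i)}\,y_i\,c_{\tau(i)}$ is a $C_4=K_{2,2}$ in $P_\sigma\cup P_\tau$; in particular the two paths are different. Also let $i'=\tau^{-1}(\sigma(i))$. Then $i'\ne i$, and $c_{\sigma(i)}$ is adjacent to $x_i,y_i$ in $P_\sigma$ and to $x_{i'},y_{i'}$ in $P_\tau$. This is a $K_{1,4}$, which contains $K_{1,1},K_{1,2},K_{1,3}$. So
$$H_n(G)\ge\lfloor n/3\rfloor!\quad\text{for } G\in\{K_{1,1},K_{1,2},K_{1,3},K_{1,4},K_{2,2}\}.\tag{2}$$
This is the lower-bound half of Theorem 2.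

## A relay of blocks: $2^{\lfloor (n-2)/4\rfloor}$ paths pairwise creating $K_{2,4}$

The purpose here is the lower bound in Theorem 1. We want to string many copies of the six-vertex pair together, with an independent binary choice in each block. In the pair $P,Q$ above, the vertices $x$ and $z$ swap roles: one sits between the hubs and the other is left over at the end. The trick is to hand the leftover vertex on to the next block.

Write $n=4m+2+r$ with $0\le r\le3$. The vertices are $y_0,\dots,y_m$; then $a_i,b_i,x_i$ for $1\le i\le m$; then $z$; then $w_1,\dots,w_r$. For $\varepsilon\in\{0,1\}^m$ put $t_0=z$ and, for $i=1,\dots,m$: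

* if $\varepsilon_i=0$, block $i$ is $a_i\,x_i\,b_i$, and $t_i=t_{i-1}$;
* if $\varepsilon_i=1$, block $i$ is $b_i\,t_{i-1}\,a_i$, and $t_i=x_i$.

Let
$$P_\varepsilon=y_0\,[\text{block }1]\,y_1\,[\text{block }2]\,y_2\cdots[\text{block }m]\,y_m\,t_m\,w_1\cdots w_r .$$
By induction on $i$, blocks $1,\dots,i$ use each of $z,x_1,\dots,x_i$ exactly once, except $t_i$, which they do not use. So $P_\varepsilon$ is a Hamiltonian path.

Let $\varepsilon\neq\varepsilon'$, say $\varepsilon_i=0$ and $\varepsilon'_i=1$. Then $P_\varepsilon$ contains $y_{i-1}a_ix_ib_iy_i$, and $P_{\varepsilon'}$ contains $y_{i-1}b_i\,t\,a_iy_i$ with $t\in\{z,x_1,\dots,x_{i-1}\}$, so $t\ne x_i$. In the union both $a_i$ and $b_i$ are adjacent to the four distinct vertices $y_{i-1},y_i,x_i,t$. This is a $K_{2,4}$. It has a vertex of degree $4$, so also $P_\varepsilon\neq P_{\varepsilon'}$. Hence $H_n(K_{2,4})\ge2^m=2^{\lfloor(n-2)/4\rfloor}$.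

## Coloring by position, and what it leaves undone

The triangle suggests a first approach to the upper bound: attach to each path a coloring, with at most $C^n$ colorings in total, so that two paths with the same coloring cannot create $K_{2,4}$. Coloring by position mod $2$ worked for the triangle; a natural choice here is position mod $3$.

The exact failure is visible on seven vertices. Let
$$P=e\,d_1\,a\,d_2\,d_3\,b\,d_4,\qquad Q=e\,d_3\,a\,d_4\,d_1\,b\,d_2 .$$
In $P$, $a$ is adjacent to $d_1,d_2$ and $b$ to $d_3,d_4$. In $Q$, $a$ is adjacent to $d_3,d_4$ and $b$ to $d_1,d_2$. So $P\cup Q\supseteq K_{2,4}$. From $P$ to $Q$, the vertices $e,a,b$ keep their positions $1,3,6$. The positions of $d_1,d_2,d_3,d_4$ change from $2,4,5,7$ to $5,7,2,4$, each by exactly $3$. So every vertex keeps its position mod $3$.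

It gets worse: put $k$ disjoint copies one after another and choose $P$ or $Q$ independently in each. All $2^k$ resulting paths on $7k$ vertices have the same coloring by position mod $3$, and any two of them create a $K_{2,4}$. So coloring mod $3$ does not finish the argument: one color class can still hold exponentially many members. What it can do is make paths with equal coloring overlap in a controlled way. To bound the size of one class we need a second tool.

## Vectors that are orthogonal for a complex bilinear form

**Lemma 5 (linear algebra principle).** Let $B$ be a bilinear form on a finite-dimensional complex space $W$, and let $(w_P)_{P\in\mathcal F}$ be vectors of $W$ with $B(w_P,w_P)\ne0$ for all $P$ and $B(w_P,w_Q)=0$ for $P\ne Q$. Then $|\mathcal F|\le\dim W$.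

*Proof.* If $\sum_P c_Pw_P=0$ is a finite linear relation, applying $B(\cdot,w_Q)$ gives $c_Q\,B(w_Q,w_Q)=0$, so $c_Q=0$. The vectors are linearly independent. $\square$

The form is bilinear, not Hermitian. This is the point: with complex weights, $B$ can vanish through cancellation.

*A model case: matchings.* Let $\mathcal M$ be a family of matchings on a set $Z$ such that for any two distinct $M,M'\in\mathcal M$ the graph $(Z,M\cup M')$ has a component with exactly four vertices. We show $|\mathcal M|\le2^{|Z|}$. For $f:Z\to\{0,1\}$ let $w_M(f)=1$ if $f$ is constant on every edge of $M$, and $w_M(f)=0$ otherwise. Let $\omega=e^{i\pi/4}$ and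
$$B(w,w')=\sum_{f}\omega^{\sum_{z}f(z)}\,w(f)\,w'(f).$$
The product $w_M(f)w_{M'}(f)$ is $1$ exactly when $f$ is constant on each component of $M\cup M'$. Such an $f$ is an independent choice of $0$ or $1$ on each component $C$, and the choice $1$ contributes the factor $\omega^{|C|}$. So
$$B(w_M,w_{M'})=\prod_{C}\bigl(1+\omega^{|C|}\bigr).$$
If $M=M'$, components have one or two vertices, and the factors $1+\omega$ and $1+\omega^2=1+i$ are nonzero. If $M\ne M'$, a component with four vertices gives the factor $1+\omega^4=0$. Lemma 5 applies in dimension $2^{|Z|}$. For example, on four points the three perfect matchings have pairwise unions $C_4$; here $B(w_M,w_M)=(1+i)^2=2i$ and $B(w_M,w_{M'})=1+\omega^4=0$.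

*Why this does not apply directly to paths.* A Hamiltonian path is connected. If $w_P(f)=1$ exactly when $f$ is constant on all edges of $P$, then only the two constant functions qualify, and all the vectors $w_P$ are equal. The form sees only the components of $P\cup Q$, and there is always just one.

So the two tools each lack what the other has. A coloring by position can cut every path into small pieces, in the same way for all paths of a color class. The bilinear form can then compare the pieces. We want the cut to be such that a created $K_{2,4}$ shows up as a component of a size that no single path produces.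

## Cutting with the pattern $0,0,1$: proof that $H_n(K_{2,4})\le6^n$

Let $\mathcal F$ be a family of pairwise $K_{2,4}$-creating Hamiltonian paths on $V$, $|V|=n$, and let $q=\lfloor n/3\rfloor$.

**Step 1: pass to a subfamily that is cut in the same places.** Choose a direction for each $P\in\mathcal F$, write $P=v_1\dots v_n$, and put $\kappa_P(v_i)=1$ if $3\mid i$ and $\kappa_P(v_i)=0$ otherwise. Exactly $q$ vertices get color $1$, so there are at most $\binom nq$ possible colorings. Hence some $\mathcal F'\subseteq\mathcal F$ with
$$|\mathcal F'|\ge|\mathcal F|\Big/\tbinom nq\tag{3}$$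
has a common coloring $\kappa$. Let $U=\kappa^{-1}(1)$ and $Z=\kappa^{-1}(0)$, so $|U|=q$ and $|Z|=n-q$. The colors along each $P\in\mathcal F'$ read $0,0,1,0,0,1,\dots$. Therefore, in each $P\in\mathcal F'$:

* (i) every vertex of $U$ has all its neighbors in $Z$;
* (ii) every vertex of $Z$ has at most one neighbor in $Z$ and at most one neighbor in $U$.

For (ii): a vertex in a position $\equiv1$ mod $3$ can have only a predecessor in $U$ and a successor in $Z$; in a position $\equiv2$, only a predecessor in $Z$ and a successor in $U$.

Let $M_P$ be the set of edges of $P$ inside $Z$. By (ii) it is a matching on $Z$. Let $S_P$ be the set of edges of $P$ between $U$ and $Z$. By (i) and (ii), each component of $(V,S_P)$ is either a single vertex of $Z$ or a vertex of $U$ together with its at most two neighbors. So it contains at most one vertex of $U$.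

**Step 2: see how a created $K_{2,4}$ appears among the pieces.**

**Lemma 6.** Let $P\ne Q$ in $\mathcal F'$. Then either $(Z,M_P\cup M_Q)$ has a component with exactly four vertices, or $(V,S_P\cup S_Q)$ has a component with exactly two vertices in $U$.

*Proof.* Let $K_{2,4}\subseteq P\cup Q$ have hubs $a,b$ and other part $D$, $|D|=4$. Each vertex has at most two neighbors in $P$ and at most two in $Q$. As $a$ is adjacent to all four vertices of $D$, it has exactly two neighbors in $P$ and two in $Q$, these four are distinct, and together they are exactly $D$. The same holds for $b$.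

*One hub in $U$, the other in $Z$.* Say $a\in U$, $b\in Z$. By (i), $D\subseteq Z$. By (ii), $b$ has at most one neighbor in $Z$ in each of $P,Q$, so at most two in all. This contradicts $|D|=4$.

*Both hubs in $Z$.* In each of $P$ and $Q$ the vertex $a$ has two neighbors, so by (ii) exactly one in $Z$ and one in $U$; likewise $b$. Let $x$ and $y$ be the $Z$-neighbors of $a$ in $P$ and in $Q$. They are distinct, and $D\cap Z=\{x,y\}$. The $Z$-neighbors of $b$ in $P$ and in $Q$ are also the two elements of $D\cap Z$, one each. Since $M_P$ is a matching containing $ax$ and $b\ne a$, the $Z$-neighbor of $b$ in $P$ is not $x$. So $by\in M_P$, and then $bx\in M_Q$. Thus $a\,x\,b\,y$ is a $4$-cycle in $M_P\cup M_Q$. This graph is a union of two matchings, so its maximum degree is at most $2$ and the $4$-cycle is a whole component.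

*Both hubs in $U$.* By (i), $D\subseteq Z$, so all edges of the $K_{2,4}$ lie in $S_P\cup S_Q$. By (ii), each $d\in D$ has at most one $U$-neighbor in each of $P$ and $Q$, so its neighbors in $S_P\cup S_Q$ are exactly $a$ and $b$. All neighbors of $a$ and of $b$ lie in $D$. So $\{a,b\}\cup D$ is a component of $(V,S_P\cup S_Q)$, with exactly two vertices in $U$. $\square$

The seven-vertex pair of the previous section is an instance of the last case, with $U=\{a,b\}$.

**Step 3: choose weights that vanish on these components only.** For the matchings we need a number $\theta$ with $1+\theta\ne0$, $1+\theta^2\neq0$, $1+\theta^4=0$; we take $\theta=\omega=e^{i\pi/4}$. For the graphs $S_P$ we count only the vertices of $U$ in a component: the counts $0$ and $1$ must survive and the count $2$ must be killed, so we take $\theta=i$. We run both tests at once.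

For $P\in\mathcal F'$, $f:Z\to\{0,1\}$ and $g:V\to\{0,1\}$ let $w_P(f,g)=1$ if $f$ is constant on every edge of $M_P$ and $g$ is constant on every edge of $S_P$; otherwise let $w_P(f,g)=0$. These are vectors in $W=\mathbb C^{\{0,1\}^Z\times\{0,1\}^V}$, and $\dim W=2^{(n-q)+n}=2^{2n-q}$. Define
$$B(w,w')=\sum_{f,g}\omega^{\sum_{z\in Z}f(z)}\;i^{\sum_{u\in U}g(u)}\;w(f,g)\,w'(f,g).$$
The product $w_P(f,g)w_Q(f,g)$ is $1$ exactly when $f$ is constant on each component of $(Z,M_P\cup M_Q)$ and $g$ is constant on each component of $(V,S_P\cup S_Q)$. Choosing the value on each component independently, as in the model case, we get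
$$B(w_P,w_Q)=\prod_{C}\bigl(1+\omega^{|C|}\bigr)\;\prod_{C'}\bigl(1+i^{|C'\cap U|}\bigr),\tag{4}$$
where $C$ runs over the components of $(Z,M_P\cup M_Q)$ and $C'$ over those of $(V,S_P\cup S_Q)$.

* If $P=Q$, each $C$ has one or two vertices and gives $1+\omega\ne0$ or $1+i\ne0$. Each $C'$ has at most one vertex in $U$ and gives $2$ or $1+i$. So $B(w_P,w_P)\neq0$.
* If $P\ne Q$, Lemma 6 provides a factor $1+\omega^4=0$ or $1+i^2=0$. So $B(w_P,w_Q)=0$.

**Step 4: count.** By Lemma 5, $|\mathcal F'|\le2^{2n-q}$. With (3),
$$|\mathcal F|\le\binom nq2^{2n-q}=4^n\binom nq2^{-q}\le4^n\Bigl(1+\tfrac12\Bigr)^n=6^n ,$$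
because $\binom nq2^{-q}$ is one term of the binomial expansion of $(1+\frac12)^n$. This proves the upper bound of Theorem 1, and with it the conjecture.

**Step 5: existence of the limit.** Take optimal families on disjoint vertex sets of sizes $m$ and $n$, fix a direction for each path, and form all concatenations $PQ$. If $(P,Q)\neq(P',Q')$, then $P\ne P'$ or $Q\ne Q'$, so the union of the two concatenations contains a $K_{2,4}$. Hence $H_{m+n}(K_{2,4})\ge H_m(K_{2,4})\,H_n(K_{2,4})$, so $\log H_n(K_{2,4})$ is superadditive. Fekete's lemma says that for a superadditive sequence $\alpha_n$ the ratio $\alpha_n/n$ converges to its supremum. The supremum is finite here, since $\frac1n\log H_n(K_{2,4})\le\log6$. So $\lim_nH_n(K_{2,4})^{1/n}$ exists, and the two bounds place it in $[2^{1/4},6]$. This completes the proof of Theorem 1. $\blacksquare$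

The value of this limit is not determined here.

## Successor permutations and the graph $K_{2,3}$

If we replace $K_{2,4}$ by $K_{2,3}$ in Lemma 6, the first sentence of its proof is lost. A hub now has only three prescribed neighbors and may have a fourth one outside $D$. We can no longer say that all neighbors of $a$ and $b$ lie in $D$, so the component need not close up. To repair this, we compare two paths not through components of their union but through the cycles of a permutation, which are finer.

**Step 1: a bilinear form that reads cycle lengths.** For a directed Hamiltonian path $P=v_1\dots v_n$ let $s_P(v_i)=v_{i+1}$ for $i<n$ (the successor) and $p_P(v_{i+1})=v_i$ (the predecessor). Let $\hat s_P$ be the permutation of $V$ that extends $s_P$ by $\hat s_P(v_n)=v_1$. *Example.* For $P=123$, $\hat s_P$ is the cycle $1\mapsto2\mapsto3\mapsto1$.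

**Lemma 7.** Let $x_1,\dots,x_K\in\mathbb C$ and $p_k=\sum_{j}x_j^k$. For a permutation $\pi$ of $V$ and $f,g:V\to[K]$ let $u_\pi(f,g)=1$ if $g\circ\pi=f$, and $0$ otherwise. Let
$$B(u,u')=\sum_{f,g}\Bigl(\prod_{v\in V}x_{g(v)}\Bigr)u(f,g)\,u'(f,g).$$
Then $B(u_\pi,u_\tau)=\prod_cp_{|c|}$, where $c$ runs over the cycles of $\pi\tau^{-1}$, fixed points included.

*Proof.* A pair $(f,g)$ contributes exactly when $f=g\circ\pi=g\circ\tau$. So $B(u_\pi,u_\tau)=\sum_g\prod_vx_{g(v)}$ over all $g$ with $g\circ\pi=g\circ\tau$, that is, $g\circ(\pi\tau^{-1})=g$, that is, $g$ constant on every cycle of $\pi\tau^{-1}$. Choosing the value $j$ on a cycle $c$ contributes $x_j^{|c|}$; summing over $j$ gives $p_{|c|}$, and the choices on different cycles are independent. $\square$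

*Example.* Let $V=\{1,2\}$, $K=2$, $(x_1,x_2)=(1,i)$. Then $p_1=1+i$ and $p_2=0$. The identity against itself gives $(1+i)^2$; against the transposition it gives $p_2=0$.

**Step 2: families whose quotients have a $2$-cycle.**

**Lemma 8.** If $\pi\tau^{-1}$ has a $2$-cycle for any two distinct members $\pi,\tau$ of a family of permutations of an $n$-set, then the family has at most $\binom{2n}n$ members.

*Proof.* Use Lemma 7 with $K=2$ and $(x_1,x_2)=(1,i)$. Then $p_1=1+i\ne0$ and $p_2=1+i^2=0$. So $B(u_\pi,u_\pi)=p_1^n\neq0$, and $B(u_\pi,u_\tau)=0$ for $\pi\ne\tau$ in the family. If $u_\pi(f,g)\neq0$, then $f=g\circ\pi$ takes the value $2$ as often as $g$ does. So all vectors $u_\pi$ lie in the coordinate subspace of pairs $(f,g)$ with this property. Its dimension is $\sum_k\binom nk^2=\binom{2n}n$. Lemma 5 gives the bound. $\square$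

**Step 3: Corollary 4.** Let $\sigma(i)=\tau(j)$ and $\sigma(j)=\tau(i)$ with $i\ne j$. Then $\sigma\tau^{-1}$ maps $\tau(i)$ to $\sigma(i)=\tau(j)$ and maps $\tau(j)$ to $\sigma(j)=\tau(i)$. As $\tau(i)\ne\tau(j)$, this is a $2$-cycle of $\sigma\tau^{-1}$. Lemma 8 gives at most $\binom{2n}n$ members, and $\binom{2n}n\le 2^{2n}=4^n$. $\blacksquare$

**Step 4: color mod $3$ so that successors and predecessors can be told apart.** Let $\mathcal F$ be a family of pairwise $K_{2,3}$-creating Hamiltonian paths. Direct each path $P=v_1\dots v_n$ and color $\kappa_P(v_i)=i\bmod3$. There are at most $3^n$ colorings, so some $\mathcal F'\subseteq\mathcal F$ with $|\mathcal F'|\ge3^{-n}|\mathcal F|$ has a common coloring $\kappa:V\to\mathbb Z_3$. Let $P\neq Q$ in $\mathcal F'$. In $P\cup Q$, the neighbors of $v$ of color $\kappa(v)+1$ lie in $\{s_P(v),s_Q(v)\}$, those of color $\kappa(v)-1$ lie in $\{p_P(v),p_Q(v)\}$, and there are no others. In particular $v$ has at most two neighbors of any given color.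

**Step 5: find a $2$-cycle of $\hat s_P\hat s_Q^{-1}$.** Let $K_{2,3}\subseteq P\cup Q$ have parts $\{a,b\}$ and $D$, $|D|=3$. Every $d\in D$ has a color different from $\kappa(a)$ and from $\kappa(b)$. If $\kappa(a)\ne\kappa(b)$, all three vertices of $D$ have the third color, but $a$ has at most two neighbors of any given color, a contradiction. So $\kappa(a)=\kappa(b)=j$. The three vertices of $D$ have colors $j+1$ or $j-1$, so two of them, $x$ and $y$, have the same color.

*The color of $x,y$ is $j+1$.* Then $\{s_P(a),s_Q(a)\}=\{x,y\}=\{s_P(b),s_Q(b)\}$. Name them so that $s_P(a)=x$ and $s_Q(a)=y$. As $s_P$ is injective, $s_P(b)\ne x$, so $s_P(b)=y$ and hence $s_Q(b)=x$. Now $\hat s_P\hat s_Q^{-1}$ maps $x\mapsto\hat s_P(b)=y$ and $y\mapsto\hat s_P(a)=x$.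

*The color of $x,y$ is $j-1$.* Then $\{p_P(a),p_Q(a)\}=\{x,y\}=\{p_P(b),p_Q(b)\}$. Name them so that $p_P(a)=x$, $p_Q(a)=y$. As $p_P$ is injective, $p_P(b)=y$, hence $p_Q(b)=x$. So $\hat s_P(x)=a$, $\hat s_P(y)=b$, $\hat s_Q(y)=a$, $\hat s_Q(x)=b$, and $\hat s_P\hat s_Q^{-1}$ maps $a\mapsto\hat s_P(y)=b$ and $b\mapsto\hat s_P(x)=a$.

In both cases $\hat s_P\hat s_Q^{-1}$ has a $2$-cycle. In particular $\hat s_P\ne\hat s_Q$, so $\{\hat s_P:P\in\mathcal F'\}$ is a family of $|\mathcal F'|$ permutations to which Lemma 8 applies. Hence $|\mathcal F'|\le\binom{2n}n$ and $|\mathcal F|\le3^n\binom{2n}n\le12^n$.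

**Step 6: sort all pairs $(s,t)$ with $1\le s\le t$.** The five pairs $(1,1),(1,2),(1,3),(1,4),(2,2)$ are covered by (2). If $s=1$ and $t\ge5$, then $H_n(K_{s,t})=1$ by the degree bound. In the remaining cases $s\ge2$ and $t\ge3$, so $K_{s,t}\supseteq K_{2,3}$ and (1) gives $H_n(K_{s,t})\le H_n(K_{2,3})\le12^n$. This completes the proof of Theorem 2. $\blacksquare$

So along the graphs $K_{2,t}$ the change from superexponential to exponential happens between $t=2$ and $t=3$.

## Graphs without a level function: proof of Theorem 3(a)

For $K_{2,3}$ the argument found a four-cycle between two consecutive colors. For a general $G$, two things change. A cycle of $G$ might wind around the cyclic color set, so we enlarge the modulus until this is impossible. And the cycle between two levels may be longer than $4$, so we need weights that kill several cycle lengths at once.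

**Step 1: reduce to a connected graph.** If every component of $G$ had a level function, these functions together would form a level function of $G$, since a disjoint union of linear forests is a linear forest. So some component has none; let $G'$ be one, with $v$ vertices. By (1), $H_n(G)\le H_n(G')$, so we may assume that $G=G'$ is connected. Connected graphs on at most two vertices have level functions, so $v\ge3$. Put $L=v+1$ and $K=\lfloor v/2\rfloor\ge1$.

**Step 2: turn a copy of $G$ into a height function.** Let $\mathcal F$ be a pairwise $G$-creating family. Direct the paths, color $\kappa_P(v_i)=i\bmod L$, and take $\mathcal F'\subseteq\mathcal F$ with a common coloring $\kappa$ and $|\mathcal F'|\ge L^{-n}|\mathcal F|$. Let $P\ne Q$ in $\mathcal F'$, and regard $G$ as a subgraph of $P\cup Q$. Since $L\ge3$, for every edge $uw$ of $P\cup Q$ exactly one of $\kappa(w)-\kappa(u)=1$, $\kappa(w)-\kappa(u)=-1$ holds in $\mathbb Z_L$. Let $\delta(u,w)=1$ or $-1$ accordingly; then $\delta(w,u)=-\delta(u,w)$. Around a cycle of $G$, the sum of $\delta$ is congruent mod $L$ to a telescoping sum of differences of $\kappa$, so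 it is divisible by $L$. Its absolute value is at most the length of the cycle, which is at most $v<L$. So the sum is $0$. As $G$ is connected, there is $h:V(G)\to\mathbb Z$ with $h(w)-h(u)=\delta(u,w)$ for every edge $uw$ of $G$.

**Step 3: find a cycle between two levels.** Let $u\in V(G)$. Its neighbors in $G$ on level $h(u)+1$ have color $\kappa(u)+1$, so they lie in $\{s_P(u),s_Q(u)\}$. Those on level $h(u)-1$ lie in $\{p_P(u),p_Q(u)\}$. So for each $j$ the graph of edges of $G$ between levels $j$ and $j+1$ has maximum degree at most $2$. As $G$ has no level function, $h$ is not one. Since $|h(u)-h(w)|=1$ does hold on all edges, for some $j$ this graph is not a linear forest, and having maximum degree at most $2$ it contains a cycle $C$. The cycle alternates between the two levels, so its length is $2k$ with $k\ge2$. Also $2k\le v$, so $2\le k\le K$. (If $v=3$, then $K=1$ and no such $k$ exists; then $\mathcal F'$ has at most one member, and the bound of Step 6 holds trivially.)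

**Step 4: read the cycle as a cycle of a permutation.** Each lower vertex $u$ of $C$ has two distinct neighbors on $C$, both in $\{s_P(u),s_Q(u)\}$; so they are $s_P(u)\neq s_Q(u)$. Likewise each upper vertex $w$ of $C$ has the $C$-neighbors $p_P(w)\ne p_Q(w)$. Call an edge $uw$ of $C$ with lower end $u$ a $P$-edge if $w=s_P(u)$, equivalently $u=p_P(w)$, and a $Q$-edge if $w=s_Q(u)$. By what was said, every edge of $C$ is of exactly one kind, and at every vertex of $C$ one edge of each kind meets. So the kinds alternate around $C$. Now $\hat s_P\hat s_Q^{-1}$ takes an upper vertex $w$ down along its $Q$-edge to $p_Q(w)$ and then up along the $P$-edge of that vertex. These are two consecutive edges of $C$. Having arrived by a $P$-edge, the next application leaves by a $Q$-edge, so the motion around $C$ always continues in the same direction. Hence $\hat s_P\hat s_Q^{-1}$ permutes the $k$ upper vertices of $C$ in one $k$-cycle.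

**Step 5: weights with $p_1\ne0$ and $p_2=\dots=p_K=0$.** The value of $k$ depends on the pair $P,Q$; we only know $2\le k\le K$. Let $x_1,\dots,x_K$ be the roots of
$$\sum_{k=0}^K\frac{(-1)^k}{k!}\,t^{K-k},$$
so that their elementary symmetric functions are $e_k=1/k!$ for $0\le k\le K$. Newton's identities state
$$k\,e_k=\sum_{i=1}^k(-1)^{i-1}e_{k-i}\,p_i\qquad(1\le k\le K).$$
For $k=1$ this is $p_1=e_1=1$. For $k\ge2$ suppose $p_2=\dots=p_{k-1}=0$. Then the identity reads $ke_k=e_{k-1}p_1+(-1)^{k-1}p_k$. But $ke_k=1/(k-1)!=e_{k-1}=e_{k-1}p_1$, so $p_k=0$. By induction $p_2=\dots=p_K=0$. (For $K=2$ the polynomial is $t^2-t+\frac12$ with roots $\frac{1\pm i}2$, and indeed $p_1=1$, $p_2=\frac{i}{2}-\frac{i}{2}=0$.)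

**Step 6: count.** Apply Lemma 7 with these $x_j$ to the vectors $u_{\hat s_P}$, $P\in\mathcal F'$. We get $B(u_{\hat s_P},u_{\hat s_P})=p_1^n=1$. For $P\ne Q$ the product contains the factor $p_k=0$ from Step 4, so $B(u_{\hat s_P},u_{\hat s_Q})=0$. The space of functions of $(f,g)$ has dimension $K^{2n}$. By Lemma 5, $|\mathcal F'|\le K^{2n}$, and
$$|\mathcal F|\le(LK^2)^n\le\Bigl(\frac{(v+1)v^2}4\Bigr)^n=C_G^n .$$
This proves Theorem 3(a). $\blacksquare$

*Check on $K_{2,3}$.* We saw that it has no level function. Here $v=5$ and $C_G=6\cdot25/4=37.5$, so Theorem 2 gives a better constant.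

## Subgraphs of the grid: proof of Theorem 3(b)

We now generalize the four-cycle construction behind (2). There, one layer of permuted vertices $c_{\sigma(i)}$ sat between two fixed layers. With more layers, alternately fixed and permuted, a long cycle of $\tau^{-1}\sigma$ unrolls into a grid.

**Step 1: the paths.** Translate $G$ so that $V(G)\subseteq\{0,\dots,r\}^2$ with $r\ge1$. Let $m=\lfloor n/(2r+1)\rfloor$, and let $n$ be so large that $m\ge1$. Take vertices $(\ell,k)$ with $0\le\ell\le2r$ and $k\in[m]$, plus leftover vertices to make $n$ in total. For a permutation $\sigma$ of $[m]$ let $P_\sigma$ be the concatenation, over $k=1,\dots,m$, of the paths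
$$(0,k),\ (1,\sigma(k)),\ (2,k),\ (3,\sigma(k)),\ \dots,\ (2r,k),$$
followed by the leftover vertices in a fixed order. Each vertex is used once, so $P_\sigma$ is Hamiltonian. The fact to remember is:
$$\text{for even }\ell,\ (\ell,k)\text{ is adjacent in }P_\sigma\text{ to }(\ell\pm1,\sigma(k)),\tag{5}$$
whenever the level $\ell\pm1$ lies in $\{0,\dots,2r\}$.

**Step 2: a long cycle creates $G$.** We claim: if $\rho=\tau^{-1}\sigma$ has a cycle of length at least $r+1$, then $P_\sigma\cup P_\tau\supseteq G$.

Let $k_0$ lie on such a cycle, and let $k_i=\rho^i(k_0)$ for $i\in\mathbb Z$. From $\rho(k_i)=k_{i+1}$ we get $\sigma(k_i)=\tau(k_{i+1})$. Put $e_{2i}=k_i$ and $e_{2i+1}=\sigma(k_i)$, and map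
$$(x,y)\longmapsto(x+y,\;e_{x-y}),\qquad (x,y)\in\{0,\dots,r\}^2 .$$
The level $x+y$ lies in $\{0,\dots,2r\}$ and has the same parity as $x-y$.

*Edges go to edges.* Adjacent grid points have levels $x+y$ differing by $1$ and indices $x-y$ differing by $1$. One of the two image levels, $\ell$, is even, and the image there is $(\ell,e_{2i})=(\ell,k_i)$ for some $i$. The other image is $(\ell\pm1,e_{2i+1})$ or $(\ell\pm1,e_{2i-1})$. As $e_{2i+1}=\sigma(k_i)$, in the first case the two are adjacent in $P_\sigma$ by (5). As $e_{2i-1}=\sigma(k_{i-1})=\tau(k_i)$, in the second case they are adjacent in $P_\tau$ by (5).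

*The map is injective.* Points with different $x+y$ go to different levels. Points on one level have different indices $x-y$, all of one parity and in $[-r,r]$. So the index is $2i$, or it is $2i+1$, with $i$ ranging over at most $r+1$ consecutive integers. The corresponding $k_i$ are distinct because the cycle has length at least $r+1$, and then the $\sigma(k_i)$ are distinct too.

So the whole grid on $\{0,\dots,r\}^2$, and with it $G$, embeds in $P_\sigma\cup P_\tau$.

**Step 3: few permutations have only short cycles.** Let $N$ be the number of permutations of $[m]$ all of whose cycles have length at most $r$. The number of permutations with exactly $c_k$ cycles of length $k$ for each $k\le r$ and no others, where $\sum kc_k=m$, is $m!/\prod_kk^{c_k}c_k!$. Summing over all $(c_1,\dots,c_r)$,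
$$N=m!\,[t^m]\prod_{k\le r}\sum_{c\ge0}\frac1{c!}\Bigl(\frac{t^k}k\Bigr)^c=m!\,[t^m]\exp\Bigl(\sum_{k\le r}\frac{t^k}k\Bigr).$$
The power series has nonnegative coefficients, so its coefficient of $t^m$ is at most $t^{-m}$ times its value at any $t>0$. For $t\ge1$ each of the $r$ terms $t^k/k$ is at most $t^r$, so $N\le m!\,t^{-m}e^{rt^r}$. With $t=m^{1/r}\ge1$,
$$N\le m!\,m^{-m/r}e^{rm}.\tag{6}$$

**Step 4: choose greedily.** Choose permutations one after another. A chosen $\sigma$ excludes those $\tau$ for which $\tau^{-1}\sigma$ has all cycles of length at most $r$; there are exactly $N$ of these, and $\sigma$ itself is among them. Since $\tau^{-1}\sigma$ and its inverse $\sigma^{-1}\tau$ have the same cycle lengths, the condition is symmetric. So we can choose at least $m!/N$ permutations such that every quotient of two different ones has a cycle of length at least $r+1$. By Step 2, their paths are pairwise $G$-creating. The paths are distinct too, because the union of two of them contains the grid on $\{0,\dots,r\}^2$, hence a $C_4$. By (6),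
$$H_n(G)\ge\frac{m!}N\ge m^{m/r}e^{-rm}=\exp\Bigl(\frac mr\bigl(\log m-r^2\bigr)\Bigr).$$
For large $n$ we have $m\ge\frac n{2(2r+1)}$, and then $\log m-r^2\ge\log n-\log(4r+2)-r^2\ge\frac12\log n$. Hence
$$H_n(G)\ge n^{cn}\quad\text{with}\quad c=\frac1{4r(2r+1)}$$
for all large $n$. This proves Theorem 3(b). $\blacksquare$

Theorem 3(b) covers in particular all even cycles: for $k\ge2$, the boundary of a $1\times(k-1)$ rectangle in the grid is a $C_{2k}$. Every graph covered by (b) has a level function. Whether every graph with a level function has superexponential $H_n(G)$ is not decided here.
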